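\title{Vanishing of Witten--Reshetikhin--Turaev invariants of integral homology spheres at roots of unity of order $55$}

\begin{abstract}
Habiro's unified invariant defines the $SU(2)$ Witten--Reshetikhin--Turaev invariant $\tau_\zeta(M)$ of an integral homology sphere $M$ at every root of unity $\zeta$, and the Non-vanishing Conjecture asserts that $\tau_\zeta(M)$ is never zero. We show that the conjecture fails at the roots of unity of order $55$, for a plumbed homology sphere and for infinitely many hyperbolic ones. More precisely, up to roots of unity the invariants of plumbed homology spheres at such a $\zeta$ fill a nonzero ideal of $\mathbb{Z}[\zeta]$. Plumbing acts on a $27$-dimensional space through a group of operators which contains elementary matrices $1+xE$ for all $x$ in an ideal generated by a power of $55$. This reduces the problem to the primes above $5$ and $11$, which are handled by five explicit trees.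
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be an integral homology sphere, that is, a closed oriented $3$-manifold with $H_*(M;\mathbb{Z})\cong H_*(S^3;\mathbb{Z})$. Put $(q)_n=(1-q)(1-q^2)\cdots(1-q^n)$ and
\[
\widehat{\mathbb{Z}[q]}=\varprojlim_n \mathbb{Z}[q]/((q)_n).
\]
If $\zeta$ is a root of unity of order $r$, then $(\zeta)_n=0$ for $n\ge r$, so every element of this ring has a value at $\zeta$, which lies in $\mathbb{Z}[\zeta]$. Habiro's unified invariant is an element $J_M\in\widehat{\mathbb{Z}[q]}$, and following \cite{Habiro} the $SU(2)$ Witten--Reshetikhin--Turaev (WRT) invariant of $M$, normalized by $\tau_\zeta(S^3)=1$, is defined for every root of unity $\zeta$ by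
\[
\tau_\zeta(M)=J_M(\zeta)\in\mathbb{Z}[\zeta].
\]
We shall use $J_M$ only through this definition and through the surgery formula \eqref{eq:surgery} below.

Can $\tau_\zeta(M)$ be zero? Let $\zeta,\xi$ be roots of unity and let $f\in\mathbb{Z}[q]$ represent $J_M$ modulo $(q)_n$, with $n$ at least the orders of $\zeta$ and $\xi$. Then $\tau_\zeta(M)=f(\zeta)$ and $\tau_\xi(M)=f(\xi)$. This has two consequences:
\begin{align}
\tau_{\sigma\zeta}(M)&=\sigma\bigl(\tau_\zeta(M)\bigr)\quad\text{for }\sigma\in\operatorname{Gal}(\mathbb{Q}(\zeta)/\mathbb{Q}),\label{eq:galois}\\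
\tau_\zeta(M)&\equiv\tau_\xi(M)\pmod{(\xi-\zeta)}\quad\text{in }\mathbb{Z}[\zeta,\xi].\label{eq:congruence}
\end{align}
For $\xi\ne\zeta$ the congruence has content exactly when $\operatorname{ord}(\zeta/\xi)$ is a prime power, for otherwise $\xi-\zeta$ is a unit. At $\xi=1$ one has $\tau_1(M)=1$ (Remark~\ref{rem:trivial}). So if $\zeta$ has prime power order, $\tau_\zeta(M)$ is congruent to $1$ modulo the non-unit $1-\zeta$ and cannot vanish. More generally, it is a known consequence of the congruences \eqref{eq:congruence} that $\tau_\zeta(M)\neq0$ whenever $\operatorname{ord}(\zeta)=dp^e$ with $d\in\{1,2,3,4,6\}$, $e\ge0$ and $p$ prime. This suggests the following conjecture, posed in \cite{Habiro}.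

\medskip
\noindent\textbf{Non-vanishing Conjecture.} \emph{For every integral homology sphere $M$ and every root of unity $\zeta$, we have $\tau_\zeta(M)\neq0$.}
\medskip

The order $55=5\cdot11$ is not of the form $dp^e$ above, and there the congruences say less. Write a root of unity of order $55$ as $\zeta=\zeta_5\zeta_{11}$ with factors of orders $5$ and $11$. If $\tau_\zeta(M)=0$, then \eqref{eq:congruence} forces $\tau_{\zeta_5}(M)$ into every prime above $11$ and $\tau_{\zeta_{11}}(M)$ into every prime above $5$. These are conditions on $M$, but they are not absurd. We show that they can be met and that, once they are met to high enough order, $M$ can be modified so that the invariant vanishes. A \emph{plumbed} manifold is one obtained by surgery on the link of a weighted tree (Section~\ref{sec:plumbing}); it is a graph manifold.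

\begin{theorem}\label{thm:vanish}
There is an integral homology sphere $M$, a graph manifold given by plumbing on a tree, with $\tau_\zeta(M)=0$ for every root of unity $\zeta$ of order $55$.
\end{theorem}

Thus the Non-vanishing Conjecture is false. The value $0$ is not special in the construction.

\begin{theorem}\label{thm:ideal}
Fix $\zeta$ of order $55$. There is a nonzero ideal $\mathfrak{c}\subset\mathbb{Z}[\zeta]$ such that for every $x\in\mathfrak{c}$ some plumbed integral homology sphere $M$ satisfies $\tau_\zeta(M)=\pm\zeta^jx$ for some sign and some $j$.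
\end{theorem}

\begin{theorem}\label{thm:hyp}
\begin{enumerate}
\item[(a)] For $M$ as in Theorem~\ref{thm:vanish}, $J_M\in\Phi_{55}(q)\,\widehat{\mathbb{Z}[q]}$, where $\Phi_{55}$ is the $55$th cyclotomic polynomial.
\item[(b)] There are infinitely many pairwise non-homeomorphic hyperbolic integral homology spheres $M'$ with $\tau_\zeta(M')=0$ for all $\zeta$ of order $55$.
\end{enumerate}
\end{theorem}

The proof turns the topology into linear algebra. To a rooted weighted tree we attach a vector in the $27$-dimensional space $V$ of odd functions on $\mathbb{Z}/55$ and a pair of integers $(d,d')$; when $d=\pm1$ the plumbed manifold is a homology sphere and its invariant is, up to a unit, the value of the vector at $1$ (Section~\ref{sec:plumbing}). Enlarging the tree acts on vectors by operators and on pairs by matrices, and we look for operators that change the vector and leave the pair fixed modulo $55$. Section~\ref{sec:model} shows at level $5$, with $2\times2$ matrices, how such operators arise and why they cannot produce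 a zero at prime level. Section~\ref{sec:weil} shows that a certain group of operators is realized by trees, and Section~\ref{sec:transvections} finds in it the elementary matrices $1+xE$ for all $x\in Q\mathbb{Z}[\zeta]$, with $Q$ a power of $55$. After that only the primes above $5$ and $11$ matter; Section~\ref{sec:blocks} constructs five trees that deal with them. Theorems~\ref{thm:vanish} and~\ref{thm:ideal} are proved in Section~\ref{sec:proof}, and Theorem~\ref{thm:hyp} in Section~\ref{sec:hyp}.

\section{The invariant at a root of unity of order $55$}\label{sec:prelim}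

\subsection{Arithmetic}\label{sub:arith}
By \eqref{eq:galois} it suffices to treat one root of unity $\zeta$ of order $55$, which we fix. Let $F=\mathbb{Q}(\zeta)$, $\mathcal{O}=\mathbb{Z}[\zeta]$ and $t=\zeta^{14}$, so that $t^4=\zeta$ and $t$ has order $55$. The group of roots of unity of $F$ is $\mu=\{\pm t^j\}=\{\pm\zeta^j\}$. For elements of $F$, or functions with values in $F$, we write $a\doteq b$ if $a=\omega b$ with $\omega\in\mu$; for functions the same $\omega$ serves for all arguments. The inverse of $c\in(\mathbb{Z}/55)^*$, or of an integer $c$ prime to $55$, modulo $55$ is denoted by $c^*$.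

We identify $\mathbb{Z}/55$ with the ring $\mathbb{Z}/5\times\mathbb{Z}/11$ and write $m=(x,y)$. The idempotents are $11=(1,0)$ and $45=(0,1)$, so $m=11x+45y$ and
\[
t^m=t_5^{\,x}\,t_{11}^{\,y},\qquad t_5=t^{11},\quad t_{11}=t^{45},
\]
where $t_5$ and $t_{11}$ have orders $5$ and $11$.

For $n\in\mathbb{Z}/55$ put $\{n\}=t^{2n}-t^{-2n}$ and $[n]=\{n\}/\{1\}$. Then $\{-n\}=-\{n\}$, and $\{n\}\ne0$ for $n\ne0$. If $c\ge1$ is prime to $55$ and $n\neq0$, then $\{cn\}/\{n\}=\sum_{j=0}^{c-1}t^{2n(c-1-2j)}$ lies in $\mathcal{O}$, and so does its inverse $\{c^*\cdot cn\}/\{cn\}$; hence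
\begin{equation}\label{eq:units}
\{cn\}/\{n\}\in\mathcal{O}^*\quad(n\ne0,\ c\in(\mathbb{Z}/55)^*),\qquad \{1\}\in\mathcal{O}^*.
\end{equation}
The second statement holds because $\{1\}\doteq1-\zeta$ has norm $\Phi_{55}(1)=1$.

We recall the quadratic Gauss sum. If $\ell$ is an odd prime and $\omega$ has order $\ell$ in some field, put $g(\omega)=\sum_{n\in\mathbb{Z}/\ell}\bigl(\tfrac n\ell\bigr)\omega^n$ with the Legendre symbol. Then
\begin{equation}\label{eq:legendre}
\sum_{n\in\mathbb{Z}/\ell}\bigl(\tfrac n\ell\bigr)\omega^{an}=\bigl(\tfrac a\ell\bigr)g(\omega),\qquad g(\omega)^2=\bigl(\tfrac{-1}\ell\bigr)\ell,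
\end{equation}
and $\sum_n\omega^{an^2}=\bigl(\tfrac a\ell\bigr)g(\omega)$ for $\ell\nmid a$. Let $G(p)=\sum_{n\in\mathbb{Z}/55}t^{pn^2}$ and $G=G(1)$. The sum factors over $n=(x,y)$, so for $p$ prime to $55$ we get $G(p)=\bigl(\tfrac p5\bigr)\bigl(\tfrac p{11}\bigr)G$ with $G=g(t_5)g(t_{11})$. Completing the square gives the first formula in
\begin{equation}\label{eq:gauss}
\sum_{n\in\mathbb{Z}/55}t^{pn^2+2jn}=G(p)\,t^{-p^*j^2},\qquad G(p)=\pm G,\qquad G(-1)=-G,\qquad G^2=-55.
\end{equation}

\subsection{The colored Jones polynomial}\label{sub:jones}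
The Kauffman bracket is the invariant of framed unoriented links in $S^3$, with values in $\mathbb{Z}[A^{\pm1}]$, that resolves a crossing as $A$ times one smoothing plus $A^{-1}$ times the other, counts a trivial loop as $-A^2-A^{-2}$, and takes the value $1$ on the empty link. To \emph{decorate} a component $K$ by a polynomial $R(\alpha)$ means to replace $K$ by the linear combination in which $\alpha^j$ stands for $j$ parallel copies of $K$ along the framing. Define $P_n\in\mathbb{Z}[\alpha]$ for $n\ge1$ by
\[
P_n(x+x^{-1})=\frac{x^n-x^{-n}}{x-x^{-1}}.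
\]
For a framed link $L$ with $l$ components and odd \emph{colors} $n_1,\dots,n_l\ge1$, the colored Jones polynomial $J_L(n_1,\dots,n_l)$ is the bracket of $L$ with the $i$th component decorated by $P_{n_i}$. As $P_1=1$, a component of color $1$ may be deleted. We write $[n]$ also for the Laurent polynomial $(A^{2n}-A^{-2n})/(A^2-A^{-2})$, which becomes $[n]$ at $A=t$. For odd colors no signs appear in the standard values: the $0$-framed unknot has $J(n)=[n]$, the $0$-framed Hopf link has $J(n,m)=[nm]$, and raising by $a$ the framing of a component of color $n$ multiplies $J$ by $A^{a(n^2-1)}$.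

The Temperley--Lieb algebra $TL_n$ is spanned by the tangles in a box with $n$ endpoints at the top and $n$ at the bottom, modulo the bracket relations; the crossingless diagrams without loops form a basis, and the product is stacking. Over a field in which $[1],\dots,[n]$ are nonzero there is the Jones--Wenzl idempotent $f_n\in TL_n$. It is annihilated on both sides by every basis diagram other than the identity, so $f_nXf_n$ is a scalar multiple of $f_n$ for every $X\in TL_n$, and its closure in an annulus equals the core decorated by $P_{n+1}$. Here is a first use. Let $L_1\#L_2$ be the connected sum along two components of the same odd color $n$, framings being added. Over $\mathbb{Q}(A)$, cut these components open and insert $f_{n-1}$; then $L_i$ becomes $c_if_{n-1}$, so $J_{L_i}=c_i[n]$ and $J_{L_1\#L_2}=c_1c_2[n]$. Thus, in $\mathbb{Z}[A^{\pm1}]$,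
\begin{equation}\label{eq:sum}
[n]\,J_{L_1\#L_2}=J_{L_1}J_{L_2}.
\end{equation}

\subsection{The surgery formula}\label{sub:surgery}
Let $\xi$ be a root of unity of odd order $r$, and evaluate $A$ at the power of $\xi$ whose fourth power is $\xi$. Let the framed link $L$ present the integral homology sphere $M$ by surgery, let $b_+$ and $b_-$ be the numbers of positive and negative eigenvalues of the linking matrix, and let $U_\pm$ be the $\pm1$-framed unknot. Then
\begin{equation}\label{eq:surgery}
J_M(\xi)=\frac{F_L}{F_{U_+}^{\,b_+}F_{U_-}^{\,b_-}},\qquad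
F_L=\sum_{\substack{n_i\ \mathrm{odd}\\ 1\le n_i\le 2r-1}}\ \prod_i[n_i]\;J_L(n_1,\dots,n_l).
\end{equation}
The right-hand side is the standard $SO(3)$ WRT invariant at $\xi$, and \eqref{eq:surgery} is Habiro's theorem that $J_M(\xi)$ is the WRT invariant \cite{Habiro}. It is also stated in \cite{BBL}: the $SO(3)$ invariant is defined there by this formula, with the same evaluation of $q^{1/4}$, and the unified invariant of \cite{BBL} evaluates to it at all roots of unity of odd order and equals $J_M$ for integral homology spheres. In the mirror-image convention the right-hand side computes the invariant of $-M$, and $J_{-M}(q)=J_M(q^{-1})$. This does not affect our theorems, since plumbed manifolds and hyperbolic manifolds remain so when the orientation is reversed.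

\begin{remark}\label{rem:trivial}
For $r=1$ the only color is $1$, so $F_L=1$ and $\tau_1(M)=1$. For a disjoint union $F_{L\sqcup L'}=F_LF_{L'}$, so $\tau_\xi(M\#M')=\tau_\xi(M)\tau_\xi(M')$. Connected sums can therefore make the invariant highly divisible, but they never turn nonzero invariants into zero. We need operations that act additively.
\end{remark}

From now on $\xi=\zeta$, $r=55$ and $A=t$. The odd integers in $[1,109]$ represent each residue modulo $55$ once, and the terms of $F_L$ with some $n_i=55$ vanish because of the factor $[n_i]$.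

\section{Plumbing trees}\label{sec:plumbing}

By a \emph{tree} $\Gamma$ we mean a finite tree with integer weights $a_v$ at the vertices and a root $o$; its number of vertices is $|\Gamma|$. The framed link $L_\Gamma$ has one unknotted component of framing $a_v$ for each vertex $v$; it is the connected sum of Hopf links, one for each edge, along the components that belong to the same vertex. Surgery on $L_\Gamma$ gives the plumbed manifold $M_\Gamma$. For suitable orientations the linking matrix $B_\Gamma$ has diagonal entries $a_v$ and an entry $1$ for each edge, and $M_\Gamma$ is an integral homology sphere if and only if $\det B_\Gamma=\pm1$. The \emph{pair} of $\Gamma$ is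
\[
(d,d')=(\det B_\Gamma,\ \det B_{\Gamma\setminus o}),
\]
the empty determinant being $1$, and $\Gamma$ is \emph{primitive} if $\gcd(d,d')=1$.

A single number such as $F_{L_\Gamma}$ does not determine what happens when the tree grows at the root. We therefore keep one more variable. Let $V$ be the space of odd functions $\mathbb{Z}/55\to F$, of dimension $27$, and define $u_\Gamma\in V$ by
\[
u_\Gamma(m)=\sum_{n_v\in\mathbb{Z}/55\setminus0}\ \prod_vt^{a_vn_v^2}\{n_v\}^{2-\delta_v}\prod_{vw\ \mathrm{edge}}\{n_vn_w\}\cdot\{n_om\},\qquad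
\hat u_\Gamma=\frac{u_\Gamma}{(2G)^{|\Gamma|}},
\]
where $\delta_v=\deg v$ for $v\ne o$ and $\delta_o=\deg o+1$. The factor $\{n_om\}/\{n_o\}$ hidden here is the effect of one more component of color $m$, a meridian of the root component, over which we do not sum. We call $\hat u_\Gamma$ the \emph{vector} of $\Gamma$.

\begin{lemma}\label{lem:closing}
\begin{enumerate}
\item[(a)] The one-vertex tree of weight $p$ prime to $55$ has pair $(p,1)$ and vector
\begin{equation}\label{eq:leaf}
\hat u_p(m)\doteq t^{-p^*m^2}\{p^*m\}.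
\end{equation}
\item[(b)] $F_{U_\pm}=-2G\,t^{\mp3}\{1\}^{-1}$.
\item[(c)] If $\det B_\Gamma=\pm1$, then
\begin{equation}\label{eq:closing}
\tau_\zeta(M_\Gamma)\doteq\{1\}^{-1}\hat u_\Gamma(1).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\{n\}\{nm\}=t^{2n(m+1)}+t^{-2n(m+1)}-t^{2n(m-1)}-t^{-2n(m-1)}$, formula \eqref{eq:gauss} gives
\[
u_p(m)=\sum_nt^{pn^2}\{n\}\{nm\}=2G(p)\bigl(t^{-p^*(m+1)^2}-t^{-p^*(m-1)^2}\bigr)=-2G(p)\,t^{-p^*(1+m^2)}\{p^*m\}.
\]

For (b) and (c), a vertex of degree $\delta\ge1$ accounts for $\delta-1$ connected sums, so \eqref{eq:sum} yields $J_{L_\Gamma}=\prod_v[n_v]^{1-\deg v}A^{a_v(n_v^2-1)}\prod_{vw}[n_vn_w]$ in $\mathbb{Q}(A)$. We may put $A=t$ when no $n_v$ is divisible by $55$, and then the value depends only on the residues of the colors. A tree has $|\Gamma|-1$ edges and $\sum_v(2-\deg v)=2$, so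
\[
F_{L_\Gamma}=\sum\prod_v[n_v]^{2-\deg v}t^{a_v(n_v^2-1)}\prod_{vw}[n_vn_w]=\{1\}^{-|\Gamma|-1}\,t^{-\sum a_v}\,u_\Gamma(1).
\]
For the unknots, $u_{\pm1}(1)=-2G(\pm1)t^{\mp2}\{\pm1\}=-2Gt^{\mp2}\{1\}$ by (a) and $G(-1)=-G$, which gives (b). If $\det B_\Gamma=\pm1$, then $b_++b_-=|\Gamma|$, so the denominator in \eqref{eq:surgery} is $\doteq(2G)^{|\Gamma|}\{1\}^{-|\Gamma|}$, and (c) follows.
\end{proof}

We now introduce the operators through which trees grow. For $\varphi\in V$ and $c,g\in(\mathbb{Z}/55)^*$ put
\begin{gather*}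
(T\varphi)(m)=t^{m^2}\varphi(m),\qquad(S\varphi)(m)=\sum_nt^{2mn}\varphi(n),\qquad\hat S=S/G,\\
(D_c\varphi)(m)=\frac{\{cm\}}{\{m\}}\varphi(m)\ \ (m\ne0),\qquad(\Pi_g\varphi)(m)=\varphi(gm).
\end{gather*}
They preserve $V$; for $D_c$ this is because $\{cm\}/\{m\}$ is even in $m$. We have $(S^2\varphi)(m)=55\varphi(-m)$, so on $V$
\[
S^2=-55,\qquad\hat S^2=1,\qquad T^{55}=1.
\]
Let $e_m=\delta_m-\delta_{-m}$ for $m\ne0$; then $e_{-m}=-e_m$, and choosing one $m$ from each pair $\pm m$ gives a basis of $V$. For $m'\ne\pm m$ let $E_{m,m'}\varphi=\varphi(m')\,e_m$. The operator $1+xE_{m,m'}$ adds $x\varphi(m')$ to the value of $\varphi$ at $m$ and changes no value outside $\pm m$.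

\begin{lemma}[Merging]\label{lem:merge}
Let $\Gamma_1,\dots,\Gamma_k$, $k\ge0$, be trees with pairs $(d_i,d_i')$, and let $\Gamma$ be obtained by joining their roots to a new root of weight $x$. Then
\begin{equation}\label{eq:merge}
\hat u_\Gamma=\hat ST^x\hat v,\qquad\hat v(n)=\{n\}^{1-k}\prod_i\hat u_{\Gamma_i}(n)\ \ (n\ne0),\qquad\hat v(0)=0,
\end{equation}
and the pair of $\Gamma$ is
\begin{equation}\label{eq:mergepair}
d=x\prod_id_i-\sum_id_i'\prod_{j\ne i}d_j,\qquad d'=\prod_id_i.
\end{equation}
If the $\Gamma_i$ are primitive and the $d_i$ are pairwise coprime, then $\Gamma$ is primitive.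
\end{lemma}

\begin{proof}
Summing over all colors except the color $n$ of the new root gives
\[
u_\Gamma(m)=\sum_{n\ne0}\{nm\}\,\varphi(n),\qquad\varphi(n)=t^{xn^2}\{n\}^{1-k}\prod_iu_{\Gamma_i}(n).
\]
The function $\varphi$ is odd, so $\sum_n\{nm\}\varphi(n)=2\sum_nt^{2mn}\varphi(n)$; dividing by $(2G)^{|\Gamma|}$ gives \eqref{eq:merge}. In the expansion of $\det B_\Gamma$ over permutations the new root is either fixed or, since a tree has no cycles, exchanged with the root of some $\Gamma_i$; this gives \eqref{eq:mergepair}. If a prime $p$ divides $d'$, it divides exactly one $d_i$, hence not $d_i'$, and $d\equiv-d_i'\prod_{j\ne i}d_j\not\equiv0\pmod p$.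
\end{proof}

Two cases of merging will serve as our moves. The case $k=1$ is called \emph{extension}. It sends $\hat u$ to $\hat ST^x\hat u$ and the pair, as a column vector, to $\mathsf{R}(x)(d,d')^T$, where
\[
\mathsf{R}(x)=\begin{pmatrix}x&-1\\1&0\end{pmatrix}=\mathsf{S}\mathsf{T}^x,\qquad
\mathsf{S}=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad\mathsf{T}=\begin{pmatrix}1&0\\-1&1\end{pmatrix}.
\]
Every element of $SL_2(\mathbb{Z})$ is a nonempty product of matrices $\mathsf{R}(x)$: the group is generated by $\mathsf{S}$ and $\mathsf{T}$, and $1=\mathsf{R}(0)^4$, $\mathsf{S}=\mathsf{R}(0)$, $\mathsf{S}^{-1}=\mathsf{R}(0)^3$, $\mathsf{T}^{\pm1}=\mathsf{R}(0)^3\mathsf{R}(\pm1)$. The second move creates a vertex of degree three.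

\begin{lemma}[Attaching a leaf]\label{lem:attach}
Let $\Gamma$ be primitive with pair $(d,d')$, $d\ne0$, and let $c\in(\mathbb{Z}/55)^*$. There is a primitive tree with vector $\doteq\hat SD_c\hat u_\Gamma$ and pair $\equiv c^*\,\mathsf{S}(d,d')^T\pmod{55}$.
\end{lemma}

\begin{proof}
By Dirichlet's theorem there is a prime $p\equiv c^*\pmod{55}$ with $p\nmid d$. Merge $\Gamma$ with the one-vertex tree of weight $p$ under a root of weight $x\equiv c\pmod{55}$. The result is primitive by Lemma~\ref{lem:merge}. By \eqref{eq:leaf} and \eqref{eq:merge}, $\hat v(n)\doteq t^{-cn^2}\{cn\}\{n\}^{-1}\hat u_\Gamma(n)$, and $T^x$ cancels the factor $t^{-cn^2}$. The pair is $(xpd-pd'-d,\,pd)\equiv p\,(-d',d)$, because $xp\equiv1$.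
\end{proof}

So $\hat S$ and $T$ act on pairs by $\mathsf{S}$ and $\mathsf{T}$, while $D_c$ acts on pairs modulo $55$ by the scalar $c^*$. Scalars commute with all matrices. Hence the commutator of a product of operators $D_c$ with any product of moves leaves the pair unchanged modulo $55$, although it may well change the vector. These commutators are the source of all that follows.

\section{A model at level $5$}\label{sec:model}

To see what such a commutator looks like, replace $\mathbb{Z}/55$ and $t$ by $\mathbb{Z}/5$ and $t_5$ in the definitions of the operators. The odd functions $\mathbb{Z}/5\to\mathbb{Q}(t_5)$ form a plane with basis $e_1,e_2$. Put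
\[
s_j=t_5^{2j}-t_5^{-2j},\qquad\varepsilon=s_2/s_1=t_5^2+t_5^{-2}.
\]
Then $s_4=-s_1$, and $1+t_5+\dots+t_5^4=0$ gives $\varepsilon^2=1-\varepsilon$. Thus $\varepsilon$ is a unit with $\varepsilon^{-1}=\varepsilon+1$, and $(2\varepsilon+1)^2=5$. Since $(S_5e_a)(j)=s_{aj}$, the operators have the matrices
\[
S_5=s_1\begin{pmatrix}1&\varepsilon\\\varepsilon&-1\end{pmatrix},\quad
T_5=\begin{pmatrix}t_5&0\\0&t_5^4\end{pmatrix},\quad
D_2=\begin{pmatrix}\varepsilon&0\\0&-\varepsilon^{-1}\end{pmatrix},\quad
\Pi_2=\begin{pmatrix}0&1\\-1&0\end{pmatrix},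
\]
and $S_5^2=-5$, that is, $s_1^2(1+\varepsilon^2)=-5$. The operator $D_2$ has infinite order. It is diagonal, so its commutator with a triangular matrix is unipotent, and a triangular matrix is at hand: $D_2$ carries the function $j\mapsto s_j$ to $j\mapsto s_{2j}$, which says $D_2S_5e_1=S_5e_2$, and this makes $e_1$ an eigenvector of $\Pi_2S_5D_2S_5$.

\begin{lemma}\label{lem:model}
Let $U_5=\Pi_2S_5D_2S_5$ and let $\Delta=\operatorname{diag}(\alpha,\beta)$ be invertible. Then
\[
U_5=\begin{pmatrix}-5&5\\0&5\end{pmatrix},\qquad\Delta U_5\Delta^{-1}U_5^{-1}=1+(\alpha\beta^{-1}-1)E_{1,2}.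
\]
\end{lemma}

\begin{proof}
We have $U_5e_1=\Pi_2S_5^2e_2=-5\,\Pi_2e_2=-5e_1$. Next, $D_2S_5e_2=s_1(\varepsilon^2e_1+\varepsilon^{-1}e_2)$, so
\[
S_5D_2S_5e_2=s_1^2\bigl[(1+\varepsilon^2)e_1+(\varepsilon^3-\varepsilon^{-1})e_2\bigr].
\]
Here $1+\varepsilon^2=2-\varepsilon$ and $\varepsilon^3-\varepsilon^{-1}=(2\varepsilon-1)-(\varepsilon+1)=\varepsilon-2$. So the vector equals $s_1^2(1+\varepsilon^2)(e_1-e_2)=-5e_1+5e_2$, and $U_5e_2=5e_2+5e_1$. Finally
\[
\begin{pmatrix}-5&5\alpha\beta^{-1}\\0&5\end{pmatrix}\begin{pmatrix}-1/5&1/5\\0&1/5\end{pmatrix}=\begin{pmatrix}1&\alpha\beta^{-1}-1\\0&1\end{pmatrix}.\qedhere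
\]
\end{proof}

Take $\Delta=D_2$. The commutator is $1+x_1E_{1,2}$ with $x_1=-\varepsilon^2-1=\varepsilon-2=(t_5-t_5^{-1})^2$. Conjugation by $T_5$ multiplies $E_{1,2}$ by $t_5^{1-4}=t_5^2$, and products of such matrices add their entries. So the commutator and its conjugates generate all $1+xE_{1,2}$ with $x\in x_1\mathbb{Z}[t_5]$. Apply them to the function $j\mapsto s_j$. This is the analog of $n\mapsto\{n\}$, from which \eqref{eq:merge} with $k=0$ builds the one-vertex trees, and its value at $1$, normalized as in \eqref{eq:closing}, is $1$. The normalized value becomes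
\[
s_1^{-1}(s_1+xs_2)=1+x\varepsilon,
\]
which runs through the whole coset $1+(t_5-t_5^{-1})^2\mathbb{Z}[t_5]$. Modulo any ideal prime to $5$ every residue occurs. Yet $0$ does not occur, since $x$ lies in the prime above $5$, where the starting value $1$ is a unit; this matches the congruence $\tau_\xi(M)\equiv1\pmod{1-\xi}$ for $\xi$ of order $5$.

The model shows both halves of the proof. Elementary matrices remove every prime that does not divide the level. At the primes dividing the level they are powerless, and the starting vector must already have a value at $1$ that is divisible enough. At prime level that is impossible; at level $55$ it is not. Of this section only Lemma~\ref{lem:model} and the notation $s_j,\varepsilon$ are used later.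

\section{The Weil representation and realization by trees}\label{sec:weil}

We return to level $55$. To use the moves freely we must know how far the action of a product of extensions on vectors is determined by its action on pairs. A \emph{word} is a finite product $w$ of the letters $\hat S$ and $T$; its \emph{matrix} in $SL_2(\mathbb{Z}/55)$ is obtained by $\hat S\mapsto\mathsf{S}$, $T\mapsto\mathsf{T}$. For $x\in\mathbb{Z}$ we read $T^x$ with $x$ reduced modulo $55$. Reversing a word with matrix $\mathsf{A}$ and replacing $T$ by $T^{54}$ gives a word that acts on $V$ as the inverse and has matrix $\pm\mathsf{A}^{-1}$.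

On all functions on $\mathbb{Z}/5\times\mathbb{Z}/11$ we have $S=S_5\otimes S_{11}$, where $S_\ell$ has kernel $t_\ell^{2mn}$ on $\mathbb{Z}/\ell$, and $T^{11}$, $T^{45}$ are multiplication by $t_5^{x^2}$, $t_{11}^{y^2}$.

\begin{lemma}\label{lem:weil}
\begin{enumerate}
\item[(i)] A word with matrix $\pm1$ acts on $V$ as an element of $\mu$.
\item[(ii)] The operators $S_5\otimes1$ and $1\otimes S_{11}$ preserve $V$, and on $V$ they are nonzero scalar multiples of words.
\item[(iii)] For $g\in(\mathbb{Z}/55)^*$ there is a word $w_g$ with matrix $\pm\operatorname{diag}(g^*,g)$ and $w_g\doteq\Pi_g$ on $V$.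
\end{enumerate}
\end{lemma}

\begin{proof}
On the space of all functions $\mathbb{Z}/55\to F$ define, for $a,b\in\mathbb{Z}/55$,
\[
W(a,b)\varphi(m)=t^{ab+2bm}\varphi(m+a).
\]
The functions $m\mapsto t^{2bm}$ are distinct characters, since $2$ is invertible modulo $55$, so the $55^2$ operators $W(a,b)$ are linearly independent and span the full matrix algebra. We compute
\begin{align*}
TW(a,b)T^{-1}\varphi(m)&=t^{m^2+ab+2bm-(m+a)^2}\varphi(m+a)=W(a,b-a)\varphi(m),\\
SW(a,b)\varphi(m)&=\sum_jt^{2m(j-a)+ab+2b(j-a)}\varphi(j)=t^{-ab-2am}(S\varphi)(m+b)=W(b,-a)S\varphi(m),\\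
\Pi_gW(a,b)\Pi_g^{-1}\varphi(m)&=t^{ab+2bgm}\varphi(m+g^*a)=W(g^*a,gb)\varphi(m).
\end{align*}
So conjugation by $T$, $\hat S$, $\Pi_g$ acts on the labels $(a,b)^T$ by $\mathsf{T}$, $-\mathsf{S}$, $\operatorname{diag}(g^*,g)$, and a word with matrix $\mathsf{A}$ acts on labels by $\pm\mathsf{A}$. Two invertible operators with the same action on labels differ by an operator that commutes with all $W(a,b)$, that is, by a scalar in $F^*$. Moreover every element of $SL_2(\mathbb{Z}/55)$ is the action of some word: $\mathsf{T}$ and $-\mathsf{S}=\mathsf{S}^{-1}$ generate $SL_2(\mathbb{Z})$, the reduction $SL_2(\mathbb{Z})\to SL_2(\mathbb{Z}/55)$ is onto, and in a finite group generators generate as a monoid.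

Let $w_g$ be a word that acts on labels by $\operatorname{diag}(g^*,g)$. Its matrix is $\pm\operatorname{diag}(g^*,g)$, and any word with the same action equals $\lambda\Pi_g$ with $\lambda\in F^*$. On $V$ the determinant of a word is a root of unity, because $\hat S^2=T^{55}=1$, and $\det\Pi_g=\pm1$, because $\Pi_g$ permutes the basis $e_m$ up to signs. Hence $\lambda^{27}$ is a root of unity and $\lambda\in\mu$. This proves (iii). A word with matrix $\pm1$ acts on labels like $\Pi_1$ or $\Pi_{-1}$, which are $1$ and $-1$ on $V$; this proves (i).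

For (ii), both operators commute with $x\mapsto-x$ and with $y\mapsto-y$, hence with $\Pi_{-1}$, and they are invertible. The operator $W(a,b)$ is the tensor product of the analogous operators for $t_5$ and $t_{11}$, and the computation for $S$ applies to each $S_\ell$. So $S_5\otimes1$ and $1\otimes S_{11}$ act on labels by the elements $(-\mathsf{S},1)$ and $(1,-\mathsf{S})$ of $SL_2(\mathbb{F}_5)\times SL_2(\mathbb{F}_{11})=SL_2(\mathbb{Z}/55)$, and are proportional to words.
\end{proof}

By (i), the group generated by $\hat S$ and $T$ in $GL(V)$ is finite. Extensions alone therefore produce only finitely many vectors from a given one, and it is the operators $D_c$ that make the group infinite. To record the effect on vectors and on pairs together, let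
\[
\mathcal{G}\subset GL(V)\times SL_2(\mathbb{Z}/55)/\{\pm1\}\times(\mathbb{Z}/55)^*/\{\pm1\}
\]
be the group generated by $(\hat S,\mathsf{S},1)$, $(T,\mathsf{T},1)$ and $(D_c,1,c^*)$ for $c\in(\mathbb{Z}/55)^*$. A tree can only grow, so it matters that these elements generate $\mathcal{G}$ as a monoid. The first two have orders dividing $2$ and $55$. For the third, $\Pi_cD_{c^*}\Pi_c^{-1}$ is multiplication by $\{m\}/\{cm\}$, so with $\mathsf{A}$ the matrix of $w_c$,
\[
(D_c,1,c^*)^{-1}=(w_c,\mathsf{A},1)\,(D_{c^*},1,c)\,(w_c,\mathsf{A},1)^{-1}.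
\]

\begin{proposition}[Realization]\label{prop:realize}
Let $\Gamma$ be a primitive tree with pair $(d,d')$.
\begin{enumerate}
\item[(a)] For $\mathsf{B}\in SL_2(\mathbb{Z})$ and a word $w$ with matrix $\equiv\pm\mathsf{B}\pmod{55}$ there is a primitive tree with pair $\mathsf{B}(d,d')^T$ and vector $\doteq w\hat u_\Gamma$.
\item[(b)] For $(h,\mathsf{A},\kappa)\in\mathcal{G}$ there is a primitive tree with vector $\doteq h\hat u_\Gamma$ and pair $\equiv\pm\kappa\mathsf{A}(d,d')^T\pmod{55}$.
\item[(c)] If $d\equiv\delta\pmod{55}$ with $\delta=\pm1$, there is a primitive tree $\Gamma'$ with $\det B_{\Gamma'}=\delta$ and $\hat u_{\Gamma'}\doteq\hat u_\Gamma$.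
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Write $\mathsf{B}=\mathsf{R}(x_l)\cdots\mathsf{R}(x_1)$ and extend $\Gamma$ successively by roots of weights $x_1,\dots,x_l$. The vector is acted on by the word $\hat ST^{x_l}\cdots\hat ST^{x_1}$, whose matrix is $\mathsf{B}$ modulo $55$; by Lemma~\ref{lem:weil}(i) it differs from $w$ by an element of $\mu$.

(b) It suffices to treat the generators, and (a) covers $\hat S$ and $T$. Consider $D_c$. If $d=0$, then $d'=\pm1$, and (a) with $\mathsf{B}=\bigl(\begin{smallmatrix}1&55\\0&1\end{smallmatrix}\bigr)$ and the empty word makes $d=\pm55$ without changing the vector up to $\mu$ or the pair modulo $55$. Now apply Lemma~\ref{lem:attach} and then (a) with $\mathsf{B}=\mathsf{S}^{-1}$, $w=\hat S$. The vector becomes $\doteq\hat S^2D_c\hat u_\Gamma=D_c\hat u_\Gamma$ and the pair $\equiv c^*(d,d')^T$.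

(c) Since $\gcd(d,d')=1$, there are integers $\alpha',\beta'$ with $\alpha'd+\beta'd'=(\delta-d)/55$. Then $\alpha=1+55\alpha'$ and $\beta=55\beta'$ satisfy $\alpha d+\beta d'=\delta$, so they are coprime and form the first row of a matrix in $SL_2(\mathbb{Z})$. This matrix is $\equiv\bigl(\begin{smallmatrix}1&0\\j&1\end{smallmatrix}\bigr)\pmod{55}$ for some integer $j$. Left multiplication by $\bigl(\begin{smallmatrix}1&0\\-j&1\end{smallmatrix}\bigr)$ keeps the first row and gives $\mathsf{B}\equiv1$. Apply (a) with the empty word.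
\end{proof}

Part (c) is the reason for insisting on primitivity: extensions preserve $\gcd(d,d')$, so they cannot reach $d=\pm1$ otherwise. It allows us to control determinants modulo $55$ only. The operators that do not move the pair form the group
\[
\mathcal{H}=\{h\in GL(V):(h,1,1)\in\mathcal{G}\}.
\]
Let $\overline{\mathcal{G}}\subset GL(V)$ consist of the nonzero scalar multiples of first components of elements of $\mathcal{G}$. It normalizes $\mathcal{H}$, and by Lemma~\ref{lem:weil} it contains $T$, $D_c$, $\Pi_g$, $S_5\otimes1$ and $1\otimes S_{11}$.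

\section{Elementary matrices in $\mathcal{H}$}\label{sec:transvections}

The aim of this section is the following statement.

\begin{proposition}\label{prop:elem}
There is a power $Q>1$ of $55$ such that
\[
1+xE_{(1,y_0),(2,y_0')}\in\mathcal{H}\quad\text{and}\quad1+xE_{(2,y_0),(1,y_0')}\in\mathcal{H}
\]
for all $x\in Q\mathcal{O}$ and all $y_0,y_0'\in\mathbb{F}_{11}$ with $y_0^2\ne y_0'^2$. In particular, as $1=(1,1)$, $2=(2,2)$ and $47=(2,3)$,
\begin{equation}\label{eq:three}
1+xE_{1,2},\quad1+xE_{1,47},\quad1+xE_{2,1}\ \in\mathcal{H}\qquad(x\in Q\mathcal{O}).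
\end{equation}
\end{proposition}

We first produce one elementary matrix from the model, then spread it over many positions by a Fourier transform, and finally isolate a single position by conjugating with diagonal operators.

\subsection{One elementary matrix}
Let $Y\subset V$ be the plane of functions supported on $y=0$, with basis $e_{(1,0)},e_{(2,0)}$, and $Y'$ the space of functions supported on $y\ne0$; so $V=Y\oplus Y'$. Since $12=(2,1)$, the operator
\[
U=\Pi_{12}\,(S_5\otimes1)\,D_{12}\,(S_5\otimes1)\in\overline{\mathcal{G}}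
\]
preserves $Y$ and $Y'$, and on $Y$, where $\{(j,0)\}=s_j$, it is the operator $U_5$ of Lemma~\ref{lem:model}. The commutator of $U$ with $D_{12}$ is elementary on $Y$, but we have no control over it on $Y'$. We need a product of operators $D_c^{\pm1}$ that is the identity on $Y'$ and not scalar on $Y$. Put
\[
\Delta=\prod_{u\in\mathbb{F}_{11}^*}D_{(2,u)}D_{(1,u)}^{-1},
\]
which multiplies the value at $(x,y)$ by $\prod_{u\ne0}\{(2x,uy)\}/\{(x,uy)\}$.

\begin{lemma}\label{lem:first}
The operator $\Delta$ is the identity on $Y'$ and $\operatorname{diag}(\varepsilon^{10},\varepsilon^{-10})$ on $Y$. Consequently $1+x_0E_{(1,0),(2,0)}\in\mathcal{H}$, where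
\[
x_0=\varepsilon^{20}-1=-55\,(2\varepsilon+1)\,\varepsilon^{10}.
\]
\end{lemma}

\begin{proof}
Let $\omega=t_{11}^2$. From $\prod_{u\in\mathbb{F}_{11}}(X-\omega^{-2u}Z)=X^{11}-Z^{11}$ and $\prod_u\omega^u=1$ we get $\prod_{u\in\mathbb{F}_{11}}(\alpha\omega^u-\alpha^{-1}\omega^{-u})=\alpha^{11}-\alpha^{-11}$. For $\alpha=t_5^{2a}$ with $a\ne0$ the left side is $\prod_u\{(a,u)\}$, and the right side is $\alpha-\alpha^{-1}=\{(a,0)\}\ne0$ because $\alpha^{10}=1$. So $\prod_{u\ne0}\{(a,u)\}=1$. For $y\ne0$ and $x\neq0$ the entry of $\Delta$ is therefore $1/1$; for $y\ne0$ and $x=0$ numerator and denominator coincide. For $y=0$ the entry is $(s_{2x}/s_x)^{10}$, which is $\varepsilon^{10}$ for $x=\pm1$ and $(-\varepsilon^{-1})^{10}$ for $x=\pm2$.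

By Lemma~\ref{lem:model}, $\Delta U\Delta^{-1}U^{-1}=1+(\varepsilon^{20}-1)E_{(1,0),(2,0)}$ on $Y$, and on $Y'$ the commutator is the identity. Let $U=\lambda h$ with $(h,\mathsf{A},\kappa)\in\mathcal{G}$, and note $(\Delta,1,\kappa')\in\mathcal{G}$ for some $\kappa'$. The commutator of these two elements of $\mathcal{G}$ is $(\Delta U\Delta^{-1}U^{-1},1,1)$.

Finally $\varepsilon^2=1-\varepsilon$ gives $\varepsilon^5=5\varepsilon-3$ and $\varepsilon^{10}=34-55\varepsilon$. The same holds for the other root $\varepsilon'=-1-\varepsilon=-\varepsilon^{-1}$ of $X^2+X-1$, so $\varepsilon^{10}-\varepsilon^{-10}=-55(\varepsilon-\varepsilon')=-55(2\varepsilon+1)$.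
\end{proof}

The factor $55$ is the tenth Fibonacci number, the exponent $10$ being the order of $\mathbb{F}_{11}^*$. Since $(2\varepsilon+1)^2=5$, only primes above $5$ and $11$ divide $x_0$. Any other prime divisor of $x_0$ would enter $Q$ and would need its own treatment in Section~\ref{sec:blocks}.

\subsection{A module of matrices}
Write $V=V_0\oplus V_1\oplus V_2$, where $V_i$ consists of the functions supported on $x=\pm i$. For $i=1,2$ the map $\varphi\mapsto\varphi(i,\cdot)$ identifies $V_i$ with the functions on $\mathbb{F}_{11}$, and $e_{(i,y)}$ corresponds to $\delta_y$. Extend $X\in\operatorname{Hom}(V_2,V_1)$ by zero on $V_0\oplus V_1$, and write $X=\sum X_{yy'}E_{(1,y),(2,y')}$. Let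
\[
\mathcal{A}=\{X\in\operatorname{Hom}(V_2,V_1):1+X\in\mathcal{H}\}.
\]
Since $(1+X)(1+X')=1+X+X'$, this is an additive group. It is stable under conjugation by every element of $\overline{\mathcal{G}}$ that preserves $V_0,V_1,V_2$. We use three such conjugations.

First, conjugation by $T^{11}$ multiplies $X$ by $t_5^{1-4}=t_5^2$, so $\mathcal{A}$ is a $\mathbb{Z}[t_5]$-module.

Second, $1\otimes S_{11}$ acts on $V_1$ and $V_2$ as $S_{11}$. We have $S_{11}\delta_0=1$ and $(S_{11}^{-1}\varphi)(0)=\frac1{11}\sum_{y'}\varphi(y')$. So conjugating $x_0E_{(1,0),(2,0)}$ gives a matrix $X_1\in\mathcal{A}$ all of whose $121$ entries equal $x_0/11$.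

Third, let $\mathcal{D}$ be the abelian group of diagonal operators generated by $T^{45}$ and the $D_c$. Conjugation by $d\in\mathcal{D}$ multiplies $X_{yy'}$ by $\chi_{yy'}(d)$, the ratio of the diagonal entries of $d$ at $(1,y)$ and $(2,y')$. By \eqref{eq:units}, $\chi_{yy'}$ is a character $\mathcal{D}\to\mathcal{O}^*$, with
\[
\chi_{yy'}(D_c)=\frac{\{c(1,y)\}\,\{(2,y')\}}{\{(1,y)\}\,\{c(2,y')\}},\qquad\chi_{yy'}(T^{45})=t_{11}^{\,y^2-y'^2}.
\]
A combination $\sum_bk_b\,d_bX_1d_b^{-1}$ has entries $\frac{x_0}{11}\sum_bk_b\chi_{yy'}(d_b)$, and independence of characters should let us prescribe them. There are two difficulties. To introduce no denominators away from $55$, the characters must be distinct modulo every prime $\mathfrak{P}\nmid55$. And the coefficients $k_b$ must lie in $\mathbb{Z}[t_5]$, not merely in $\mathcal{O}$, which forces us to consider the Galois conjugates of the characters as well.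

Let $K=\mathbb{Q}(t_5)$. Then $\operatorname{Gal}(F/K)=\{\sigma_\gamma:\gamma\in\mathbb{F}_{11}^*\}$ with $\sigma_\gamma(t_{11})=t_{11}^\gamma$, and $\sigma_\gamma\{(a,b)\}=\{(a,\gamma b)\}$. To the character $\sigma_\gamma\chi_{yy'}$ attach the \emph{datum} $(z,z',n)=(\gamma y,\gamma y',\gamma(y^2-y'^2))\in\mathbb{F}_{11}^3$. The datum determines the character, which sends
\[
D_c\mapsto\frac{\{c(1,z)\}\,\{(2,z')\}}{\{(1,z)\}\,\{c(2,z')\}},\qquad T^{45}\mapsto t_{11}^{\,n}.
\]

\begin{lemma}\label{lem:separate}
Let $\mathfrak{P}\nmid55$ be a maximal ideal of $\mathcal{O}$. If two of the characters $\sigma_\gamma\chi_{yy'}$, with data $(z,z',n)$ and $(w,w',n')$, agree modulo $\mathfrak{P}$, then $(z,z',n)=(w,w',n')$.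
\end{lemma}

\begin{proof}
We work in the field $\mathcal{O}/\mathfrak{P}$. The polynomial $X^{55}-1$ is separable there, so $t$ still has order $55$. Hence $n=n'$, and $\{m\}\ne0$ for $m\ne0$. Agreement on the $D_c$ gives $\lambda\ne0$, independent of $c$, with
\[
\{c(1,z)\}\{c(2,w')\}=\lambda\,\{c(1,w)\}\{c(2,z')\}\qquad(c\in(\mathbb{Z}/55)^*).
\]
As $\{ca\}\{cb\}=t^{2c(a+b)}+t^{-2c(a+b)}-t^{2c(a-b)}-t^{-2c(a-b)}$, this says that $\sum_j\Xi(j)t^{2cj}=0$ for all units $c$, where
\begin{align*}
\Xi={}&\delta_{(3,z+w')}+\delta_{(2,-z-w')}-\delta_{(4,z-w')}-\delta_{(1,w'-z)}\\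
&-\lambda\bigl(\delta_{(3,w+z')}+\delta_{(2,-w-z')}-\delta_{(4,w-z')}-\delta_{(1,z'-w)}\bigr).
\end{align*}
The characters $j\mapsto t^{2cj}$ with $c$ a unit are those nontrivial on both factors of $\mathbb{Z}/5\times\mathbb{Z}/11$. By Fourier inversion, valid as $55$ is invertible, $\Xi$ is a combination of characters trivial on one of the factors: $\Xi(x,y)=\phi(x)+\psi(y)$. Since $\Xi(0,\cdot)=0$, the function $\psi$ is constant, so each $\Xi(x,\cdot)$ is constant; having at most $2$ nonzero values out of $11$, it is zero. For $x=3$ this gives $\lambda=1$ and $z+w'=w+z'$; for $x=4$ it gives $z-w'=w-z'$. Adding, $z=w$, and then $z'=w'$.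
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:elem}]
Let $\mathcal{O}'=\mathcal{O}[1/55]$ and let $\Psi$ be the finite set of distinct characters $\sigma_\gamma\chi_{yy'}$. Two such characters are equal if and only if their data are equal, and distinct elements of $\Psi$ stay distinct modulo every maximal ideal $\mathfrak{P}$ of $\mathcal{O}'$; both follow from Lemma~\ref{lem:separate}. By Dedekind's lemma, distinct characters of a group with values in a field are linearly independent, so the vectors $(\psi(d))_{\psi\in\Psi}$, $d\in\mathcal{D}$, span $(\mathcal{O}'/\mathfrak{P})^\Psi$ for every $\mathfrak{P}$. The quotient of $\mathcal{O}'^{\,\Psi}$ by their span is a finitely generated module that vanishes modulo every maximal ideal, so it is zero by Nakayama's lemma.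

Fix $(y_0,y_0')$ with $y_0^2\ne y_0'^2$ and put $\chi_0=\chi_{y_0y_0'}$. Choose finitely many $k_b\in\mathcal{O}'$ and $d_b\in\mathcal{D}$ such that $\sum_bk_b\psi(d_b)$ is $1$ for $\psi=\chi_0$ and $0$ for the other $\psi\in\Psi$, and choose $N\ge0$ with $55^Nk_b\in\mathcal{O}$ for all $b$. For $\xi\in\mathcal{O}$ put $k_b'=\operatorname{Tr}_{F/K}(55^N\xi k_b)\in\mathcal{O}\cap K=\mathbb{Z}[t_5]$. For every position $(y,y')$,
\[
\sum_bk_b'\chi_{yy'}(d_b)=\sum_{\gamma}\sigma_\gamma^{-1}\Bigl(55^N\xi\sum_bk_b\,(\sigma_\gamma\chi_{yy'})(d_b)\Bigr)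
=\sum_{\gamma:\ \sigma_\gamma\chi_{yy'}=\chi_0}\sigma_\gamma^{-1}(55^N\xi).
\]
If $\sigma_\gamma\chi_{yy'}=\chi_0$, the data give $\gamma y=y_0$, $\gamma y'=y_0'$ and $y_0^2-y_0'^2=\gamma(y^2-y'^2)=\gamma^{-1}(y_0^2-y_0'^2)$. Here we use $y_0^2\ne y_0'^2$: it forces $\gamma=1$ and $(y,y')=(y_0,y_0')$, whereas otherwise every $\gamma$ would contribute, at the position $(\gamma^{-1}y_0,\gamma^{-1}y_0')$. Therefore
\[
\sum_bk_b'\,d_bX_1d_b^{-1}=55^N\xi\,\frac{x_0}{11}\,E_{(1,y_0),(2,y_0')}\in\mathcal{A}.
\]
Since $x_0/11=-5(2\varepsilon+1)\varepsilon^{10}$ divides $25$ in $\mathcal{O}$, every $xE_{(1,y_0),(2,y_0')}$ with $x\in55^{N+2}\mathcal{O}$ lies in $\mathcal{A}$. Let $Q$ be the largest of the numbers $55^{N+2}$ over the finitely many pairs $(y_0,y_0')$. For the second family conjugate by $\Pi_{12}$. It maps $e_{(2,y)}$ to $e_{(1,y)}$ and $e_{(1,y)}$ to $e_{(3,y)}=-e_{(2,-y)}$, so it turns $E_{(1,y_0),(2,y_0')}$ into $-E_{(2,-y_0),(1,y_0')}$.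
\end{proof}

\section{Five trees for the primes above $5$ and $11$}\label{sec:blocks}

The matrices \eqref{eq:three} change the value of a vector at $1$ only by $Q$ times multiples of its values at $2$ and $47$. To reach zero we need a vector whose value at $1$ is, at every prime $\mathfrak{P}\mid55$, more divisible than its value at $2$. Merging multiplies vectors pointwise, so it is enough to gain one factor $\mathfrak{P}$ with one tree for each $\mathfrak{P}$, provided that this tree loses nothing at the other primes above $55$. Let $v_{\mathfrak{P}}$ be the valuation of $F$ at $\mathfrak{P}$, with $v_{\mathfrak{P}}(0)=\infty$.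

\begin{proposition}\label{prop:blocks}
There are primitive trees $\Gamma_1,\dots,\Gamma_5$ with $\det B_{\Gamma_i}=\pm1$ and $\hat u_{\Gamma_i}(47)\ne0$ such that for every prime $\mathfrak{P}\mid55$ of $\mathcal{O}$:
\begin{enumerate}
\item[(a)] $v_{\mathfrak{P}}(\hat u_{\Gamma_i}(1))\ge0$ and $v_{\mathfrak{P}}(\hat u_{\Gamma_i}(2))=0$ for all $i$;
\item[(b)] $v_{\mathfrak{P}}(\hat u_{\Gamma_i}(1))\ge1$ for at least one $i$.
\end{enumerate}
\end{proposition}

By \eqref{eq:closing}, part (b) says that $\tau_\zeta(M_{\Gamma_i})\in\mathfrak{P}$, which is the necessary condition met in the introduction, one prime at a time. In each case below we shall find $\hat u(m)\doteq\frac12t^{jm^2}\Sigma(m)$ with a fixed integer $j$ and $\Sigma(m)\in\mathcal{O}$; as $2$ is a unit at $\mathfrak{P}\mid55$, it suffices to reduce $\Sigma(m)$ modulo $\mathfrak{P}$.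

\subsection{Tools}
Since $t=t_5t_{11}$ and $X^\ell-1=(X-1)^\ell$ in characteristic $\ell$, reduction modulo $\mathfrak{P}$ lowers the level. For $\mathfrak{P}\mid11$, $t$ reduces to an element $\theta$ of order $5$; all fifth roots of unity lie in $\mathbb{F}_{11}$, so $\mathcal{O}/\mathfrak{P}=\mathbb{F}_{11}$ and $\theta\in\{3,4,5,9\}$, the squares other than $1$. For $\mathfrak{P}\mid5$, $t$ reduces to an element $\eta$ of order $11$ in a field of characteristic $5$. This dictates the design: a tree aimed at the primes above $11$ has its parameters $\equiv1\pmod{11}$, so that it looks trivial at the primes above $5$, and conversely.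

For $c\ge1$ let $[c]_z=\sum_{j=0}^{c-1}z^{c-1-2j}\in\mathbb{Z}[z^{\pm1}]$, and let $[c](n)$ be its value at $z=t^{2n}$, which is $\{cn\}/\{n\}$ for $n\ne0$. Let $\ell\in\{5,11\}$, $N_\ell=1+z+\dots+z^{\ell-1}$, and $c=c'+\ell i$ with $c'\ge1$, $i\ge0$. Modulo $z^\ell-1$ the first $c'$ terms of $[c]_z$ give $[c']_z$, and the remaining $\ell i$ terms give $iN_\ell$, since $2$ is invertible modulo $\ell$. As $z^aN_\ell\equiv N_\ell$, we obtain for all $a\in\mathbb{Z}$, $j\ge0$
\begin{equation}\label{eq:reduce}
(z^a-z^{-a})\,[c]_z^{\,j}\equiv(z^a-z^{-a})\,[c']_z^{\,j}\pmod{z^\ell-1}.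
\end{equation}
For $\Lambda=\sum_j\Lambda_jz^j\in\mathbb{Z}[z^{\pm1}]$ and $N\ge1$ let $\Lambda^{(N)}(a)=\sum_{j\equiv a\ (N)}\Lambda_j$ for $a\in\mathbb{Z}/N$; it depends only on $\Lambda$ modulo $z^N-1$. Finally, for $\varphi\in V$ and $p$ prime to $55$, \eqref{eq:gauss} gives $(ST^pS\varphi)(m)=G(p)\sum_nt^{-p^*(m+n)^2}\varphi(n)$, and since $\varphi$ is odd,
\begin{equation}\label{eq:STS}
(ST^pS\varphi)(m)=-\tfrac12\,G(p)\,t^{-p^*m^2}\sum_n\{p^*mn\}\,t^{-p^*n^2}\varphi(n).
\end{equation}

\subsection{Four trees for the primes above $11$}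
We use $12=(2,1)$ and $23=12^*=(3,1)$; indeed $12\cdot23=276=5\cdot55+1$. Let $k\in\{2,4\}$ and $s=\pm1$. Merge $k$ one-vertex trees, whose weights are distinct primes $\equiv23\pmod{55}$, under a root of weight $x$, and extend by a root of weight $23$. The tree is primitive by Lemma~\ref{lem:merge}. By \eqref{eq:mergepair} the pair after merging is $\equiv23^k(x-12k,1)$, and after the extension
\[
d\equiv23^k\bigl(23(x-12k)-1\bigr)\equiv23^{k+1}\rho,\qquad\rho=x-12k-12.
\]
Choose $x$ with $\rho\equiv s\cdot12^{k+1}\pmod{55}$. Then $d\equiv s$, and Proposition~\ref{prop:realize}(c) gives a primitive tree $\Gamma(k,s)$ with determinant $s$ and, by \eqref{eq:leaf} and \eqref{eq:merge}, with vector $\hat u\doteq\hat ST^{23}\hat ST^{x-12k}\varphi$, where $\varphi(n)=\{12n\}\,[12](n)^{k-1}$. Let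
\[
\Lambda=(z^{12m}-z^{-12m})(z^{12}-z^{-12})[12]_z^{\,k-1},\qquad\Sigma(m)=\sum_j\Lambda_j\,t^{-\rho^*j^2}\in\mathcal{O}.
\]
By \eqref{eq:STS} with $p=23$, and then \eqref{eq:gauss},
\[
\hat u(m)\doteq\frac{G(23)}{2G^2}\,t^{-12m^2}\sum_nt^{\rho n^2}\sum_j\Lambda_jt^{2jn}=\frac{G(23)G(\rho)}{2G^2}\,t^{-12m^2}\,\Sigma(m)\doteq\tfrac12\,t^{-12m^2}\,\Sigma(m).
\]

\emph{Primes $\mathfrak{P}\mid5$.} The reduction of $\Sigma(m)$ depends only on $\Lambda$ modulo $z^{11}-1$, and there $\Lambda\equiv(z^m-z^{-m})(z-z^{-1})$ by \eqref{eq:reduce}. Also $\rho\equiv s\pmod{11}$. For $m=2$ we have $\Lambda\equiv z^3+z^{-3}-z-z^{-1}$, so $\Sigma(2)\equiv2(\eta^{-9s}-\eta^{-s})\ne0$.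

\emph{Primes $\mathfrak{P}\mid11$.} Modulo $z^5-1$ we have $\Lambda\equiv(z^{2m}-z^{-2m})(z^2-z^{-2})(z+z^{-1})^{k-1}$. Put $\beta=\theta^{-\rho^*}$, again an element of order $5$. For $k=2$, $\rho\equiv8s\equiv3s$ and $\rho^*\equiv2s\pmod5$, so $\beta=\theta^{-2s}$. For $k=4$, $\rho\equiv32s\equiv2s$ and $\rho^*\equiv3s\pmod 5$, so $\beta=\theta^{2s}$. Record a symmetric Laurent polynomial modulo $z^5-1$ by its coefficients $(\lambda_0,\lambda_1,\lambda_2)$ at the residues $0,\pm1,\pm2$. Multiplication by $z+z^{-1}$ sends this to $(2\lambda_1,\lambda_0+\lambda_2,\lambda_1+\lambda_2)$, and for the coefficients of $\Lambda$,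
\[
\Sigma(m)\equiv\lambda_0+2\lambda_1\beta+2\lambda_2\beta^4=\beta^{-1}\bigl(2\lambda_2+\lambda_0\beta+2\lambda_1\beta^2\bigr).
\]
For $m=1$ we start from $(z^2-z^{-2})^2=z^4+z^{-4}-2$, and for $m=2$ from $(z^4-z^{-4})(z^2-z^{-2})=z^6+z^{-6}-z^2-z^{-2}$. Repeated multiplication by $z+z^{-1}$ gives
\begin{align*}
m=1:&\quad(-2,1,0)\to(2,-2,1)\to(-4,3,-1)\to(6,-5,2),\\
m=2:&\quad(0,1,-1)\to(2,-1,0)\to(-2,2,-1)\to(4,-3,1),
\end{align*}
where the second entry of each row belongs to $k=2$ and the fourth to $k=4$. Hence, modulo $\mathfrak{P}$,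
\[
\begin{array}{c|c|c}
&\Sigma(1)&\Sigma(2)\\\hline
k=2&2\beta^{-1}(1-\beta)(1+2\beta)&2(1-\beta)\\
k=4&2\beta^{-1}(1-\beta)(2+5\beta)&2\beta^{-1}(1-\beta)(1+3\beta)
\end{array}
\]
In $\mathbb{F}_{11}$ the factors $1+2\beta$, $2+5\beta$, $1+3\beta$ vanish at $\beta=5$, $4$, $7$ respectively. Since $\beta\in\{3,4,5,9\}$, we always have $\Sigma(2)\not\equiv0$, while $\Sigma(1)\equiv0$ in the following cases:
\[
\begin{array}{c|cccc}
\theta&3&4&9&5\\\hline
(k,s)&(2,1)&(2,-1)&(4,1)&(4,-1)\\
\beta&3^{-2}=5&4^2=5&9^2=4&5^{-2}=4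
\end{array}
\]
Every value of $\theta$, hence every $\mathfrak{P}\mid11$, is covered. Since $47\equiv2\pmod5$, we also have $\Sigma(47)\equiv\Sigma(2)\not\equiv0$ modulo $\mathfrak{P}\mid11$, so $\Sigma(47)\ne0$. The four trees $\Gamma(k,s)$ satisfy (a), and they give (b) for the primes above $11$.

\subsection{One tree for the primes above $5$}
Here the residue field is larger than the prime field, and we replace the search for small coincidences by the Frobenius map. In characteristic $5$ we have $\{5n\}=\{n\}^5$, so merging $k$ leaves with $p^*\equiv5\pmod{11}$ produces the function $\{5n\}^k/\{n\}^{k-1}=\{n\}^{4k+1}$. For $k=195$ the exponent is $781=1+5+25+125+625$, and the function becomes a multiple of the Legendre symbol modulo $11$. By \eqref{eq:legendre} this function reproduces itself under Fourier transform, and all later sums become integers times one constant.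

We use $16=(1,5)$ with $16^*=31$, $46=(1,2)$ with $46^*=6$, and $36=(1,3)$; indeed $16\cdot31=496=9\cdot55+1$ and $46\cdot6=276$. Merge $195$ one-vertex trees, whose weights are distinct primes $\equiv31\pmod{55}$, under a root of weight $\equiv195\cdot16$. The tree is primitive, its pair is $\equiv(0,P)$ with $P=31^{195}$, and its vector is $\doteq\hat Sf$, where
\[
f(n)=\{16n\}\,[16](n)^{194}=\sum_j\Lambda_jt^{2jn},\qquad\Lambda=(z^{16}-z^{-16})[16]_z^{\,194}.
\]
Thus $(Sf)(j)=55\,\Lambda^{(55)}(-j)$. Let $g=36\cdot46\cdot16^{195}$, so that $g\equiv1\pmod5$ and $gP\equiv36\cdot46\pmod{55}$. Apply Proposition~\ref{prop:realize}(b) to the element of $\mathcal{G}$ with components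
\[
\hat ST^6\,\hat ST^{46}\,D_{36}\,w_g,\qquad\mathsf{R}(6)\mathsf{R}(46)\operatorname{diag}(g^*,g),\qquad36^*.
\]
The pair becomes $\pm36^*\mathsf{R}(6)\mathsf{R}(46)(0,gP)^T=\pm36^*(-6gP,-gP)^T$, so $d\equiv\pm6\cdot46\equiv\pm1$, and Proposition~\ref{prop:realize}(c) gives a primitive tree $\Gamma_5$ with determinant $\pm1$. In \eqref{eq:STS} with $p=6$ the factor $t^{-46n^2}$ cancels $T^{46}$, and $w_g\doteq\Pi_g$, so
\[
\hat u(m)\doteq\frac{G(6)}{2G^3}\,t^{-46m^2}\sum_n\{46mn\}[36](n)\,(Sf)(gn)\doteq\tfrac12\,t^{-46m^2}\,\Sigma(m),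
\]
where we used $55G(6)/G^3=\pm1$ and put
\[
\Sigma(m)=\sum_{n\in\mathbb{Z}/55}\Lambda^{(55)}(-gn)\,\{46mn\}\,[36](n)\in\mathcal{O}.
\]
Modulo a prime above $55/\ell$, the factor $\{46mn\}[36](n)$ depends only on $n$ modulo $\ell$, so we may sum over $n\in\mathbb{Z}/\ell$ and replace $\Lambda^{(55)}$ by $\Lambda^{(\ell)}$.

\emph{Primes $\mathfrak{P}\mid11$.} Modulo $z^5-1$, \eqref{eq:reduce} gives $(z^{46m}-z^{-46m})[36]_z\equiv z^m-z^{-m}$ and $\Lambda\equiv z-z^{-1}$. So $\Lambda^{(5)}=\delta_1-\delta_{-1}$, and with $g\equiv1$,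
\[
\Sigma(m)\equiv\sum_{n\in\mathbb{Z}/5}\Lambda^{(5)}(-n)\,(\theta^{2mn}-\theta^{-2mn})=-2(\theta^{2m}-\theta^{-2m}),
\]
which is nonzero for $m=2$ and $m=47$.

\emph{Primes $\mathfrak{P}\mid5$.} Let $\langle n\rangle=\eta^{2n}-\eta^{-2n}$ for $n\in\mathbb{Z}/11$ be the reduction of $\{n\}$, and let $\bar f(n)=\sum_a\Lambda^{(11)}(a)\eta^{2an}$ be that of $f(n)$. Then $\bar f(0)=0$, and for $n\ne0$, since $5^0,\dots,5^4\equiv1,5,3,4,9\pmod{11}$,
\[
\bar f(n)=\frac{\langle5n\rangle^{195}}{\langle n\rangle^{194}}=\langle n\rangle^{781}=\prod_{a\in\{1,5,3,4,9\}}\langle an\rangle=\Bigl(\frac n{11}\Bigr)\nu,\qquad\nu=\prod_{a\in\{1,5,3,4,9\}}\langle a\rangle\ne0.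
\]
For the last equality, $a$ runs over the five nonzero squares modulo $11$. If $n$ is a square, multiplication by $n$ permutes them; if not, $-n$ is a square and each of the five factors changes sign. Fourier inversion and \eqref{eq:legendre} give
\[
\Lambda^{(11)}(a)\equiv\frac1{11}\sum_n\bar f(n)\eta^{-2an}=\nu'\Bigl(\frac a{11}\Bigr),\qquad\nu'=\frac{\nu\,g(\eta)}{11}\Bigl(\frac{-2}{11}\Bigr)\ne0,
\]
as $g(\eta)^2=-11\ne0$. Modulo $z^{11}-1$, \eqref{eq:reduce} gives $(z^{46m}-z^{-46m})[36]_z\equiv b$ with $b=(z^{2m}-z^{-2m})(z^2+1+z^{-2})=\sum_jb_jz^j$. Hence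
\[
\Sigma(m)\equiv\nu'\Bigl(\frac{-g}{11}\Bigr)\sum_jb_j\sum_{n\in\mathbb{Z}/11}\Bigl(\frac n{11}\Bigr)\eta^{2jn}=\nu'\Bigl(\frac{-2g}{11}\Bigr)g(\eta)\sum_jb_j\Bigl(\frac j{11}\Bigr).
\]
Modulo $11$, $4$ is a square while $2$, $6$ and $-1$ are not. For $m=1$, $b=z^4+z^2-z^{-2}-z^{-4}$ and the last sum is $2(1-1)=0$. For $m=2$, $b=z^6+z^4+z^2-z^{-2}-z^{-4}-z^{-6}$ and the sum is $2(-1+1-1)=-2\not\equiv0\pmod5$. So $\Sigma(1)\in\mathfrak{P}$ and $\Sigma(2)\notin\mathfrak{P}$ for all $\mathfrak{P}\mid5$. The tree $\Gamma_5$ satisfies (a) and gives (b) for the primes above $5$. With the four trees $\Gamma(k,s)$ as $\Gamma_1,\dots,\Gamma_4$, Proposition~\ref{prop:blocks} is proved.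

\section{Proof of Theorems~\ref{thm:vanish} and~\ref{thm:ideal}}\label{sec:proof}

\subsection*{The starting vector}
Let $Q$ be as in Proposition~\ref{prop:elem} and let $n\ge v_{\mathfrak{P}}(Q)$ for all $\mathfrak{P}\mid55$. Merge $n$ copies of each of $\Gamma_1,\dots,\Gamma_5$ under a root of weight $0$. All determinants are $\pm1$, so the resulting tree $\Gamma_*$ is primitive, with pair $(d_0,d_0')$, $d_0'=\pm1$, and
\[
\hat u_{\Gamma_*}=\hat S\hat v,\qquad\hat v(m)=\{m\}^{1-5n}\prod_{i=1}^5\hat u_{\Gamma_i}(m)^n.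
\]
Put $a=\hat v(1)$, $b=\hat v(2)$, $c=\hat v(47)$. By Proposition~\ref{prop:blocks}, $b\neq0$ and $c\ne0$, and since $\{2\}/\{1\}$ is a unit,
\begin{equation}\label{eq:divisible}
v_{\mathfrak{P}}(a)\ge v_{\mathfrak{P}}(b)+n\ge v_{\mathfrak{P}}(b)+v_{\mathfrak{P}}(Q)\qquad\text{for all }\mathfrak{P}\mid55.
\end{equation}

\subsection*{Realization}
Let $h\in\mathcal{H}$. Then $(h\hat S^{-1},\mathsf{S}^{-1},1)\in\mathcal{G}$, and Proposition~\ref{prop:realize}(b) applied to $\Gamma_*$ gives a primitive tree with vector $\doteq h\hat v$ and pair $\equiv\pm\mathsf{S}^{-1}(d_0,d_0')^T=\pm(d_0',-d_0)^T$. So $d\equiv\pm1\pmod{55}$, and by Proposition~\ref{prop:realize}(c) we may take $d=\pm1$. By \eqref{eq:closing} the resulting plumbed integral homology sphere $M_h$ satisfies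
\begin{equation}\label{eq:Mh}
\tau_\zeta(M_h)\doteq\{1\}^{-1}(h\hat v)(1).
\end{equation}

\subsection*{Choice of $h$}
The matrices $1+xE_{1,2}$ and $1+xE_{1,47}$ move $a$ within its class modulo the fractional ideal $Q(b\mathcal{O}+c\mathcal{O})$. By \eqref{eq:divisible}, $a$ lies in this ideal locally at the primes above $55$. But we know nothing about $a,b,c$ at other primes, and $b$ and $c$ may share a prime factor that $a$ lacks. The third matrix in \eqref{eq:three} repairs this by adding a multiple of $a$ to $b$.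

Let $\mathcal{P}$ be the set of primes $\mathfrak{P}\nmid55$ with $v_{\mathfrak{P}}(c)>v_{\mathfrak{P}}(a)$. It is empty if $a=0$, and finite otherwise, since $a$ and $c$ are then units at almost all primes. By the Chinese remainder theorem choose $\xi\in\mathcal{O}$ such that for $\mathfrak{P}\in\mathcal{P}$
\[
\xi\equiv0\pmod{\mathfrak{P}}\ \text{ if }v_{\mathfrak{P}}(b)\le v_{\mathfrak{P}}(a),\qquad\xi\equiv1\pmod{\mathfrak{P}}\ \text{ if }v_{\mathfrak{P}}(b)>v_{\mathfrak{P}}(a).
\]
Put $b'=b+Q\xi a$ and $\mathfrak{c}=Q(b'\mathcal{O}+c\mathcal{O})$, a nonzero fractional ideal because $c\ne0$. We claim that $a\in\mathfrak{c}$, that is, $v(a)\ge v(Q)+\min(v(b'),v(c))$ for every $v=v_{\mathfrak{P}}$.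
\begin{itemize}
\item If $\mathfrak{P}\mid55$, then $v(Q\xi a)\ge2v(Q)+v(b)>v(b)$ by \eqref{eq:divisible}. So $v(b')=v(b)$ and $v(a)\ge v(Q)+v(b')$.
\item If $\mathfrak{P}\in\mathcal{P}$, then $v(Q)=0$. When $v(b)\le v(a)$ we have $v(Q\xi a)>v(a)\ge v(b)$, so $v(b')=v(b)\le v(a)$. When $v(b)>v(a)$ we have $v(Q\xi a)=v(a)<v(b)$, so $v(b')=v(a)$.
\item For all other $\mathfrak{P}$, $v(Q)=0$ and $v(c)\le v(a)$.
\end{itemize}
For $y,z\in\mathcal{O}$ let $h=(1+QzE_{1,47})(1+QyE_{1,2})(1+Q\xi E_{2,1})$, which lies in $\mathcal{H}$ by \eqref{eq:three}. The rightmost factor changes the value at $2$ to $b'$, and the other two change only the value at $\pm1$. Thus $(h\hat v)(1)=a+Q(yb'+zc)$, and as $y,z$ vary this takes every value in $a+\mathfrak{c}=\mathfrak{c}$.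

For the value $0$, \eqref{eq:Mh} gives $\tau_\zeta(M_h)=0$, and by \eqref{eq:galois} the invariant vanishes at all roots of unity of order $55$. This proves Theorem~\ref{thm:vanish}. For $x\in\mathfrak{c}$ we have $\{1\}x\in\mathfrak{c}$, as $\{1\}\in\mathcal{O}^*$; realizing this value gives $\tau_\zeta(M_h)\doteq x$, that is, $\tau_\zeta(M_h)=\pm\zeta^jx$. Since $\tau_\zeta(M_h)\in\mathcal{O}$, we get $\mathfrak{c}\subset\mathcal{O}$, so $\mathfrak{c}$ is a nonzero ideal of $\mathbb{Z}[\zeta]$. This proves Theorem~\ref{thm:ideal}.\qed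

\section{Divisibility by $\Phi_{55}$ and hyperbolic examples}\label{sec:hyp}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}(a)]
Consecutive polynomial representatives of $J_M$ modulo $(q)_n$ and $(q)_{n+1}$ differ by a multiple of $(q)_n$, so $J_M=\sum_{n\ge0}a_n(q)_n$ with $a_n\in\mathbb{Z}[q]$ and $(q)_0=1$. The terms with $n\ge55$ vanish at $\zeta$. Hence $J_M(\zeta)=0$ means that the polynomial $\sum_{n<55}a_n(q)_n$ vanishes at $\zeta$, so it lies in $\Phi_{55}\mathbb{Z}[q]$. For $n\ge55$ write $(q)_n=\Phi_{55}h_n$; we need the series $\sum_{n\ge55}a_nh_n$ to converge. Up to sign $(q)_n=\prod_e\Phi_e^{\lfloor n/e\rfloor}$. We have $\lfloor(n-55)/e\rfloor\le\lfloor n/e\rfloor$ for all $e$, and $\lfloor(n-55)/55\rfloor=\lfloor n/55\rfloor-1$. So $(q)_{n-55}$ divides $h_n$, the series converges in $\widehat{\mathbb{Z}[q]}$, and $\Phi_{55}$ divides $J_M$.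
\end{proof}

For part (b) we show that $1/N$-surgery with $55\mid N$ does not change $\tau_\zeta$, and then choose the knot hyperbolic. In the surgery formula such a surgery selects the colors $\equiv\pm1\pmod{55}$ on the knot, namely $1$ and $109$. The color $109$ lies beyond the range in which Jones--Wenzl idempotents exist at $A=t$, and the next lemma evaluates it.

\begin{lemma}\label{lem:reflect}
Let $r=55$ and let $L\cup K$ be a framed link with $K$ a component. At $A=t$, for arbitrary colors on $L$, we have $J_{L\cup K}(\,\cdot\,,2r-1)=-J_L(\,\cdot\,)$.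
\end{lemma}

\begin{proof}
We first show that the bracket vanishes when $K$ is decorated by $P_rR$ for any polynomial $R$. A product of decorations means parallel copies along the framing, so we may let $R$ decorate a parallel copy of $K$ and count it among the other components; thus let $R=1$. Since $[1],\dots,[r-1]$ are nonzero at $A=t$, the idempotent $f=f_{r-1}$ exists, and decorating $K$ by $P_r$ amounts to inserting $f$ into $r-1$ parallel copies of $K$. Cut $K$ open. The $(r-1)$-fold parallel of the resulting string, together with the other decorated components, is an element $X\in TL_{r-1}$, and the bracket is the planar closure of $Xf=Xf^2$, which equals the closure of $fXf$. This is a scalar multiple of the closure of $f$, which is $P_r(-t^2-t^{-2})=(-1)^{r-1}[r]=0$.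

Now divide the identity
\[
x^{2r-1}-x^{-(2r-1)}+x-x^{-1}=(x^r-x^{-r})(x^{r-1}+x^{-(r-1)})
\]
by $x-x^{-1}$. Since $x^{r-1}+x^{-(r-1)}=(P_r-P_{r-2})(x+x^{-1})$, we get $P_{2r-1}+P_1=P_r\,(P_r-P_{r-2})$. So $J_{L\cup K}(\,\cdot\,,2r-1)+J_{L\cup K}(\,\cdot\,,1)=0$, and color $1$ deletes $K$.
\end{proof}

\begin{proposition}\label{prop:surgery}
Let $K$ be a knot in an integral homology sphere $M$ and let $N\ne0$ be divisible by $55$. Then $1/N$-surgery on $K$ gives an integral homology sphere $M'$ with $\tau_\zeta(M')=\tau_\zeta(M)$.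
\end{proposition}

\begin{proof}
Let $L$ present $M$, with linking matrix $B_L$. Isotope $K$ into the complement of $L$ in $S^3$ and give it the integral framing $\phi$ that is the $0$-framing in $M$. Let $C$ be a meridian of $K$ with framing $-N$. By the slam-dunk move, surgery on $K\cup C$ is surgery on $K$ with coefficient $\phi-1/(-N)$, which is the slope $1/N$ in $M$; so $L'=L\cup K\cup C$ presents $M'$. Let $w$ be the vector of linking numbers of $K$ with $L$. Subtracting the integral vector $B_L^{-1}w$ from the basis vector of $K$ makes it orthogonal to $L$, keeps its linking number $1$ with $C$, and changes its self-linking to $\phi-w^TB_L^{-1}w$, the framing of $K$ in $M$, which is $0$. So the linking matrix of $L'$ is congruent over $\mathbb{Z}$ to $B_L\oplus\bigl(\begin{smallmatrix}0&1\\1&-N\end{smallmatrix}\bigr)$. The second block has determinant $-1$. Hence $M'$ is an integral homology sphere, and each of $b_+$, $b_-$ increases by $1$.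

Let $k$ and $j$ be the colors of $K$ and $C$. The terms of $F_{L'}$ with $k=55$ vanish. The link $L'$ is the connected sum of $L\cup K$ and a Hopf link, so for $k\ne55$ formula \eqref{eq:sum} shows that $C$ contributes the factor $t^{-N(j^2-1)}[jk]/[k]=[jk]/[k]$; here $55\mid N$ is used. Therefore
\[
F_{L'}=\sum_{n_i}\sum_{k\ne55}\prod_i[n_i]\,J_{L\cup K}(n_1,\dots,n_l,k)\sum_{j\in\mathbb{Z}/55}[j][jk].
\]
Expanding $\{j\}\{jk\}=t^{2j(k+1)}+t^{-2j(k+1)}-t^{2j(k-1)}-t^{-2j(k-1)}$, we see that the inner sum is $110\{1\}^{-2}$ for $k\equiv-1$, $-110\{1\}^{-2}$ for $k\equiv1$, and $0$ otherwise. Only $k=109$ and $k=1$ contribute, and by Lemma~\ref{lem:reflect}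
\[
F_{L'}=110\{1\}^{-2}(-F_L-F_L)=-220\{1\}^{-2}F_L.
\]
By Lemma~\ref{lem:closing}(b), $F_{U_+}F_{U_-}=4G^2\{1\}^{-2}=-220\{1\}^{-2}$, and \eqref{eq:surgery} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}(b)]
Let $M$ be as in Theorem~\ref{thm:vanish}. By a theorem of Myers \cite{Myers}, every compact orientable $3$-manifold without $2$-sphere boundary components contains a knot whose exterior is irreducible, boundary-irreducible, and contains no properly embedded incompressible annuli or tori that are not boundary-parallel. Let $K\subset M$ be such a knot. By Thurston's hyperbolization theorem for Haken manifolds, $M\setminus K$ is hyperbolic. By Thurston's hyperbolic Dehn surgery theorem, the $1/(55i)$-surgeries on $K$ are hyperbolic for all large $i$, and their volumes are smaller than the volume of $M\setminus K$ and converge to it. So infinitely many volumes occur, and since the volume of a closed hyperbolic $3$-manifold is a topological invariant by Mostow rigidity, infinitely many homeomorphism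 types occur. By Proposition~\ref{prop:surgery} these manifolds are integral homology spheres with $\tau_\zeta=0$, and by \eqref{eq:galois} the same holds at every root of unity of order $55$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBL}
Beliakova, B\"uhler and L\^e,
\emph{A unified quantum $SO(3)$ invariant for rational homology 3-spheres},
Invent. Math. \textbf{185} (2011).

\bibitem{Habiro}
Kazuo Habiro,
\emph{A unified Witten-Reshetikhin-Turaev invariant for integral homology spheres},
Invent. Math. \textbf{171} (2008); arXiv:math/0605314 (2006).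

\bibitem{Myers}
R. Myers,
\emph{Simple knots in compact, orientable 3-manifolds},
Trans. AMS \textbf{273} (1982).

\end{thebibliography}
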